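# The First Order Theory of the Hyp-Degrees of Hyp Equivalence Relations

The question treated here comes from Ekaterina B. Fokina, Sy-David Friedman and Asger Tornquist, "The Effective Theory of Borel Equivalence Relations", arXiv:0907.0802 (2009). Background facts can be found in Moschovakis, *Descriptive Set Theory*, and in Rogers.

## 1. Hyp equivalence relations on $\omega$ form a chain

A subset of an effectively presented Polish space (in the sense of Moschovakis; the main examples are $\omega$, $\mathcal P(\omega)$ and $\mathcal N=\omega^\omega$) is **Hyp** if it is effectively Borel, that is, lightface $\Delta^1_1$. A function is Hyp if its graph is. Spaces are nonempty. An equivalence relation on such a space is Hyp if it is Hyp as a set of pairs. For Hyp equivalence relations $E$ on $X$ and $F$ on $Y$ we write $E\leq_H F$ if there is a Hyp function $f:X\to Y$ with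
$$xEy\iff f(x)\,F\,f(y)\qquad(x,y\in X).$$
This is a preorder. Its classes are the **Hyp-degrees**, and they are partially ordered by the induced order $\le$. Take all first order sentences in the language with the one symbol $\le$ (and equality) that are true in this partial order. How complicated is this set of sentences?

We begin with the relations on the discrete space $\omega$. Let $\mathrm{Id}_k$ be equality on a $k$-point set ($k\ge1$) and $\mathrm{Id}_\omega$ equality on $\omega$.

**Proposition 1.1.** Every Hyp equivalence relation on $\omega$ is bireducible with some $\mathrm{Id}_k$, $k\geq 1$, or with $\mathrm{Id}_\omega$. The degrees of these relations form the chain $\mathrm{Id}_1<\mathrm{Id}_2<\dots<\mathrm{Id}_\omega$ of order type $\omega+1$, whose first order theory is decidable.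

*Proof.* **Step 1: choose a point in each class.** Let $E$ be Hyp on $\omega$ and $m(x)=\min\{y:yEx\}$. Since $y=m(x)$ iff $yEx$ and no $z<y$ satisfies $zEx$, the function $m$ is Hyp. The Hyp set $T=\{x:m(x)=x\}$ meets each class exactly once. Put $f(x)=\#\{t\in T:t<m(x)\}$. Then $f(x)=f(y)$ iff $m(x)=m(y)$ iff $xEy$, and the range of $f$ is $\{0,\dots,k-1\}$ if $E$ has $k$ classes, and $\omega$ if $E$ has infinitely many. So $f$ reduces $E$ to $\mathrm{Id}_k$ or $\mathrm{Id}_\omega$, and the map sending $i$ to the $i$-th element of $T$ is a Hyp reduction in the other direction.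

**Step 2: compare the normal forms.** A reduction between equality relations is an injection, so $\mathrm{Id}_k\le_H\mathrm{Id}_l$ iff $k\le l$, and $\mathrm{Id}_\omega\not\leq_H\mathrm{Id}_k$. Each $\mathrm{Id}_k$ does occur on $\omega$: let $x\sim y$ iff $\min(x,k-1)=\min(y,k-1)$.

**Step 3: decide the theory.** The order type $\omega+1$ is interpretable in $(\omega,\le)$: let $n+1$ stand for the $n$-th element and $0$ for the top, with $x\le'y$ iff $y=0$ or ($x\ne0$ and $x\le y$). The theory of $(\omega,\le)$ is decidable, being a part of Presburger arithmetic. $\square$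

The engine of this proof is Step 1: a class is a subset of $\omega$, so it has a least element, and that element is found in a Hyp way. Every class contains a point we can name, so only the number of classes matters. What changes when the relations live on $\mathcal N$?

## 2. Baire space: classes without Hyp points

A point $x$ is **Hyp** if $\{x\}$ is a Hyp set. If $x$ is a Hyp point and $f$ a Hyp function, then $f(x)$ is Hyp, since $y=f(x)$ can be written both as $\exists x'\,(x'\in\{x\}\wedge (x',y)\in\mathrm{graph} f)$ and as $\forall x'\,(x'\in\{x\}\to (x',y)\in\mathrm{graph}f)$. In the same way, a class $[x]_E$ of a Hyp relation is a Hyp set if $x$ is a Hyp point.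

On $\mathcal N$ there are nonempty Hyp sets, even nonempty $\Pi^0_1$ sets, without any Hyp point. (This is a textbook fact; Corollary 5.3 proves it again.) Step 1 above stops exactly here: a class can be a perfectly good Hyp set and yet contain no point that a Hyp function can choose.

**Example 2.1.** Let $A\subseteq\mathcal N$ be a nonempty Hyp set without Hyp points, and let $E_A$ be the relation with the two classes $A$ and $\mathcal N\setminus A$. (The second one contains all Hyp points.) The characteristic function of $A$ reduces $E_A$ to $\mathrm{Id}_2$. But $\mathrm{Id}_2\not\leq_HE_A$: a reduction would send the two points, which are Hyp, to inequivalent Hyp points, and one of these would lie in $A$. Also $E_A\not\leq_H\mathrm{Id}_1$, as $E_A$ has two classes. So $\mathrm{Id}_1<E_A<\mathrm{Id}_2$: the gap between the first two elements of the chain is not a gap any more.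

This failure makes the degrees complicated, and in the end it is what lets us code arithmetic. Let $\mathcal O$ be Kleene's $\mathcal O$, a complete $\Pi^1_1$ set of natural numbers, and let $\mathcal O^{(\omega)}=\{\langle k,n\rangle:n\in\mathcal O^{(k)}\}$ be its $\omega$-th Turing jump. We shall prove that *the first order theory of the partial order of all Hyp-degrees is recursively isomorphic to $\mathcal O^{(\omega)}$*, equivalently to the theory of $(\omega,+,\cdot,\mathcal O)$, true arithmetic with a predicate for $\mathcal O$. The full statement, Theorem 4.3, also covers many initial segments of the order.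

## 3. Codes, standard facts, and the upper bound

Products $\omega^i\times\mathcal N^j$ and $\mathcal P(\omega)=2^\omega$ are identified with Hyp subsets of $\mathcal N$ by recursive codings. Recall that preimages of Hyp sets under Hyp functions are Hyp, and that images of Hyp sets under Hyp functions are $\Sigma^1_1$. The following standard facts will be used.

* **(F1) Codes.** There are a $\Pi^1_1$ set $\mathrm{Cod}\subseteq\omega$ and $\mathcal D\in\Pi^1_1$, $\mathcal D'\in\Sigma^1_1$ such that for $n\in\mathrm{Cod}$ we have $D_n:=\{x:\mathcal D(n,x)\}=\{x:\mathcal D'(n,x)\}$, and $\{D_n:n\in\mathrm{Cod}\}$ is the class of all Hyp sets. Hence the set $\mathrm{FCod}$ of codes $e$ of total Hyp functions $F_e:\mathcal N\to\mathcal N$ is $\Pi^1_1$, and for $e\in\mathrm{FCod}$ the relation $y=F_e(x)$ is uniformly $\Pi^1_1$ and uniformly $\Sigma^1_1$.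
* **(F2) Number uniformization.** If $P\subseteq Z\times\omega$ is $\Pi^1_1$, $Z$ is Hyp and $\forall x\in Z\,\exists n\,P(x,n)$, there is a Hyp $\nu:Z\to\omega$ with $P(x,\nu(x))$ for all $x\in Z$.
* **(F3) Suslin–Kleene.** From $\Sigma^1_1$ indices of two disjoint $\Sigma^1_1$ sets one can compute recursively a code of a Hyp set separating them.
* **(F4) Normal form.** If $R\subseteq\omega$ is $\Pi^1_1$, there are uniformly recursive trees $T_m\ni\emptyset$ (of finite sequences of numbers) with $R(m)$ iff $T_m$ is well-founded. The same holds for relations on $\omega^i$.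
* **(F5) Change of space.** Every effectively presented Polish space $X$ has a recursive surjection $\pi:\mathcal N\to X$ and a $\Pi^0_1$ set $A$ on which $\pi$ is injective with $\pi[A]=X$ (Moschovakis 3E.6).
* **(F6) Theories and jumps.** $\mathcal O^{(\omega)}$ is 1-equivalent to the theory $\mathrm{Th}(\omega,+,\cdot,\mathcal O)$ (Post's theorem relativized to $\mathcal O$, uniformly in the number of quantifiers), and 1-equivalent sets are recursively isomorphic (Myhill).
* **(F7) Recursion theorem.** Let $P_e$ $(e\in\omega)$ be the standard effective enumeration of the $\Pi^0_1$ subsets of $\mathcal N$: $P_e$ is the set of $x$ none of whose initial segments is in the $e$-th r.e. set of finite sequences. If $s(\vec a,e)$ is recursive, there is a recursive $g$ with $P_{g(\vec a)}=P_{s(\vec a,g(\vec a))}$. If $s_1,s_2$ are recursive, there are $c_1,c_2$ with $P_{c_i}=P_{s_i(c_1,c_2)}$ for $i=1,2$. (For the double form, let $t$ be recursive with $P_{t(c)}=P_{s_2(c,t(c))}$, take $c_1$ with $P_{c_1}=P_{s_1(c_1,t(c_1))}$, and put $c_2=t(c_1)$.)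

By (F5) we may work on $\mathcal N$ only. Indeed, let $E$ be Hyp on $X$ and $E^*=(\pi\times\pi)^{-1}(E)$ on $\mathcal N$. Then $\pi$ reduces $E^*$ to $E$. The inverse of $\pi$ restricted to $A$ has a $\Pi^0_1$ graph, so it is Hyp, and it reduces $E$ to $E^*$. **From now on all relations live on $\mathcal N$.**

One remark on translations of sentences: a recursive translation can always be made injective by adding to each translated sentence a conjunct that is a tautology coding the Gödel number of the original.

**Proposition 3.1.** The theory of the partial order of Hyp-degrees is 1-reducible to $\mathcal O^{(\omega)}$. So is the theory of each initial segment $[0,E]$ (the degrees $\le E$).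

*Proof.* The purpose is to express "is a relation" and "reduces to" by $\Pi^1_1$ conditions on codes. Let $EQ$ be the set of $n\in\mathrm{Cod}$ such that $D_n\subseteq\mathcal N^2$ is an equivalence relation. It is $\Pi^1_1$: for instance, symmetry says $\forall x,y\,(\neg\mathcal D'(n,(x,y))\vee\mathcal D(n,(y,x)))$, using each of the two forms of $D_n$ where it helps. Next put
$$n\sqsubseteq m\iff n,m\in EQ\wedge\exists e\in\mathrm{FCod}\ \forall x,y\,[(x,y)\in D_n\leftrightarrow(F_e(x),F_e(y))\in D_m].$$
This is $\Pi^1_1$: the quantifier on $e$ is a number quantifier, and the rest says that for all $x,y,x',y'$, if $x'=F_e(x)$ and $y'=F_e(y)$ (in $\Sigma^1_1$ form), then $(x,y)\in D_n\leftrightarrow(x',y')\in D_m$ (in $\Pi^1_1$ form). So $EQ$ and $\sqsubseteq$ are 1-reducible to $\mathcal O$. A sentence about the degrees is a sentence about $(EQ,\sqsubseteq)$, with equality read as $\sqsubseteq$ in both directions. Replacing $EQ$ and $\sqsubseteq$ by their definitions from $\mathcal O$ translates it recursively into a sentence about $(\omega,+,\cdot,\mathcal O)$. Now use (F6). For $[0,E]$, restrict the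 quantifiers to $\{n\in EQ:n\sqsubseteq e\}$, where $e$ is a code of $E$. $\square$

What remains is the lower bound: arithmetic and the set $\mathcal O$ have to be found inside the order.

## 4. Systems: removing one class

We want to add relations. The disjoint sum of two relations is awkward in this order: the least degree is that of $\mathrm{Id}_1$, and the disjoint sum of $\mathrm{Id}_1$ with itself is $\mathrm{Id}_2$. The remedy is to remove one class that contains a Hyp point, so that the least degree is represented by the empty relation.

**Definition (systems).** A *system* $S=(Z,R)$ is a Hyp set $Z=|S|\subseteq\mathcal N$, possibly empty, with a Hyp equivalence relation $R$ on $Z$. A *reduction* of $S$ to $S'=(Z',R')$ is a Hyp $f:Z\to Z'$ with $zRw\iff f(z)R'f(w)$; write $S\preceq S'$ if there is one, and $S\equiv S'$ for $S\preceq S'\preceq S$. The empty system is $0$.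

For $E$ on $\mathcal N$ and a Hyp point $o$ let $S_o(E)$ be $E$ restricted to $\mathcal N\setminus[o]_E$.

**Lemma 4.1.** For all Hyp $E,F$ on $\mathcal N$ and all Hyp points $o,o'$: $E\le_HF\iff S_o(E)\preceq S_{o'}(F)$. Every system is isomorphic to some $S_o(E)$. So the Hyp-degrees are isomorphic to the $\preceq$-degrees of systems, and the degree of $S_o(E)$ does not depend on $o$.

*Proof.* **Step 1: from systems to relations.** Extend a reduction of $S_o(E)$ to $S_{o'}(F)$ by sending all of $[o]_E$ to $o'$.

**Step 2: from relations to systems, by rerouting one class.** Let $f$ reduce $E$ to $F$. If $f(o)\,F\,o'$, then $f(x)\in[o']_F$ only for $x\in[o]_E$, so we can restrict $f$. Otherwise let $w_0=f(o)\notin[o']_F$. The set $Z_0=\{x\notin[o]_E:f(x)\,F\,o'\}$ is empty or a single $E$-class. Let $f'=w_0$ on $Z_0$ and $f'=f$ on the rest of $\mathcal N\setminus[o]_E$. All values of $f'$ are outside $[o']_F$. If $x\in Z_0$ and $y\notin Z_0\cup[o]_E$, then $x,y$ are not $E$-related, and $f'(y)=f(y)$ is not $F$-related to $w_0=f(o)$ because $y\notin[o]_E$. The other pairs are clear. So $f'$ reduces $S_o(E)$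 to $S_{o'}(F)$.

**Step 3: every system occurs.** Given $(Z,R)$, let $o=0^\infty$, and let $E$ be $R$ transported to $\{1^\frown z:z\in Z\}$, with all other points forming one class. Then $S_o(E)\cong(Z,R)$. $\square$

From now on the elements of the partial order are degrees of systems, and we write $\le$ for the order induced by $\preceq$, also between systems.

**Sums.** $S\oplus T$ is the disjoint sum; $k\cdot S$ and $\omega\cdot S$ are the sums of $k$, respectively $\omega$, copies of $S$. A sequence $(Z_i,R_i)$ is *uniformly Hyp* if $\{(i,x):x\in Z_i\}$ and $\{(i,x,y):xR_iy\}$ are Hyp; such a sequence has a sum $\bigoplus_i(Z_i,R_i)$. The operations $\oplus$, $k\cdot$, $\omega\cdot$ are monotone, so they act on degrees. If $H\subseteq Z$ is Hyp and $R$-invariant, $S|H$ denotes the restriction of $S=(Z,R)$ to $H$, an *invariant piece* of $S$. If $f:S\to\bigoplus_iT_i$ is a reduction, then $S$ is the *internal sum* of the uniformly Hyp invariant pieces $S|f^{-1}(T_i)\preceq T_i$.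

**One-class systems.** For Hyp $A$ let $\langle A\rangle=(A,A\times A)$, and let $\mathbf 1=\langle\{0^\infty\}\rangle$. Then $0,\mathbf 1,\omega\cdot\mathbf 1$ correspond to $\mathrm{Id}_1,\mathrm{Id}_2,\mathrm{Id}_\omega$. Constant maps show that $S\preceq\mathbf 1$ iff $S=\langle A\rangle$ for some $A$. For Hyp sets write $A\to B$ if there is a Hyp function from $A$ into $B$, and $A\not\to B$ otherwise. Then $\langle A\rangle\preceq\langle B\rangle$ iff $A\to B$, and $\mathbf 1\preceq\langle A\rangle$ iff $A$ has a Hyp point. In Example 2.1, $E_A$ corresponds to $\langle A\rangle$.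

**Decorations.** For Hyp $C$ let $S^C=(Z\times C,\sim)$ with $(z,c)\sim(z',c')$ iff $zRz'$. The projection gives $S^C\preceq S$. The second coordinate of a reduction gives
$$S^{C}\preceq T^{D}\ \Longrightarrow\ |S|\times C\to D. \tag{1}$$
For example, if $C$ has a Hyp point $c$, then $z\mapsto(z,c)$ shows $S^C\equiv S$.

The next lemma separates two parts of a system by an invariant Hyp set.

**Lemma 4.2.** If $(W,Q)$ is a system and $P_1,P_2\subseteq W$ are $\Sigma^1_1$ with no point of $P_1$ $Q$-related to a point of $P_2$, there is a Hyp $Q$-invariant $V$ with $P_1\subseteq V\subseteq W\setminus P_2$.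

*Proof.* Plain separation gives a Hyp set that need not be invariant, so we alternate separating and saturating. For $P\subseteq W$ let $[P]$ be its $Q$-saturation, which is $\Sigma^1_1$ if $P$ is. The sets $P_1$ and $[P_2]$ are disjoint. By (F3), and intersecting with $W$, choose a Hyp $V_0$ with $P_1\subseteq V_0\subseteq W\setminus[P_2]$. Given a Hyp $V_n\subseteq W$ disjoint from $[P_2]$, the $\Sigma^1_1$ set $[V_n]$ is still disjoint from the invariant set $[P_2]$; by (F3) choose a Hyp $V_{n+1}$ with $[V_n]\subseteq V_{n+1}\subseteq W\setminus[P_2]$. Since (F3) is effective, the codes of the $V_n$ form a recursive sequence, so $V=\bigcup_nV_n$ is Hyp by (F1). If $x\in V_n$ and $xQy$, then $y\in[V_n]\subseteq V_{n+1}$. So $V$ is invariant. $\square$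

**Definition (admissible).** A set $\mathcal I$ of Hyp-degrees is *admissible* if it is downward closed, contains the degree of $\mathrm{Id}_2$, and is closed under $\oplus$ and $S\mapsto\omega\cdot S$. The set of all Hyp-degrees is admissible.

**Theorem 4.3.**

(1) The theory of the partial order of all Hyp-degrees is recursively isomorphic (1-equivalent) to $\mathcal O^{(\omega)}$; equivalently, to $\mathrm{Th}(\omega,+,\cdot,\mathcal O)$.

(2) There is one recursive injective translation $\sigma\mapsto\sigma^*$ such that for every admissible $\mathcal I$: $(\omega,+,\cdot,\mathcal O)\models\sigma\iff(\mathcal I,\le)\models\sigma^*$. So $\mathcal O^{(\omega)}\le_1\mathrm{Th}(\mathcal I,\le)$.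

(3) If $E\geq_H\mathrm{Id}_2$ and $\omega\cdot E\le E$, then $\mathrm{Th}([0,E],\le)$ is recursively isomorphic to $\mathcal O^{(\omega)}$. This applies to $E=\mathrm{Id}_\omega$, to $E=\mathrm{Id}_{\mathcal P(\omega)}$, and to $E=E_0$ (equality mod finite on $\mathcal P(\omega)$).

The heart is (2). In Proposition 1.1 the numbers were the systems $k\cdot\mathbf 1$, and they are still here. Inside the larger order we have to recognize them, or a copy of them, by a first order formula. We also have to find the operations $+$ and $\cdot$, and the set $\mathcal O$. The raw material for all of this is a supply of $\Pi^0_1$ sets with prescribed relations $\to$ and $\not\to$.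

## 5. $\Pi^0_1$ sets that refuse Hyp maps

Let $\otimes$ be recursive with $P_{a\otimes b}=P_a\times P_b$ (coded in $\mathcal N$). The relation $P_a\to P_c$ is $\Pi^1_1$ in $(a,c)$:
$$P_a\to P_c\iff\exists e\in\mathrm{FCod}\ \forall x,y\,(x\in P_a\wedge y=F_e(x)\Rightarrow y\in P_c).$$
(A Hyp function on $P_a$ extends to a total one by the value $0^\infty$. If $P_c=\emptyset\ne P_a$ both sides are false; if $P_a=\emptyset$ both are true.) By (F4) fix uniformly recursive trees $B_{a,c}\ni\emptyset$ and $\Lambda_n\ni\emptyset$ with
$$B_{a,c}\text{ well-founded}\iff P_a\to P_c,\qquad \Lambda_n\text{ well-founded}\iff n\in\mathcal O. \tag{2}$$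

**Ranks and maps of trees.** For a tree $T\ni\emptyset$ let $\mathrm{rk}_T(\tau)=\sup\{\mathrm{rk}_T(\tau')+1:\tau'\text{ a child of }\tau\text{ in }T\}$ if no infinite path of $T$ passes through $\tau$, and $\mathrm{rk}_T(\tau)=\infty$, greater than all ordinals, otherwise. Let $\mathrm{rk}\,T=\mathrm{rk}_T(\emptyset)$. An *lpm map* $w:S\to T$ is a map with $w(\emptyset)=\emptyset$ that sends children of $\sigma$ to children of $w(\sigma)$. For example, if $S=\{\emptyset,\langle0\rangle\}$, an lpm map $S\to T$ is the choice of a child of the root of $T$; it exists iff $\mathrm{rk}\,T\ge1=\mathrm{rk}\,S$. Code $w$ by the element of $\mathcal N$ that gives the code of $w(\sigma)$ at the code of $\sigma\in S$, and $0$ at all other numbers. For recursive $S,T$ the set of codes of lpm maps is $\Pi^0_1$, uniformly in indices of $S,T$, since each single value is checked recursively.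

**Fact 5.1.** (a) If an lpm map $S\to T$ exists, then $\mathrm{rk}\,S\le\mathrm{rk}\,T$. (b) If $S,T$ are recursive, $S$ is well-founded and $\mathrm{rk}\,S\le\mathrm{rk}\,T$, then there is a Hyp lpm map $S\to T$.

*Proof.* (a) An infinite path of $S$ is mapped to an infinite path of $T$. If $\mathrm{rk}_S(\sigma)$ is an ordinal, then $\mathrm{rk}_S(\sigma)\le\mathrm{rk}_T(w(\sigma))$ by induction on $\mathrm{rk}_S(\sigma)$: if $\mathrm{rk}_T(w(\sigma))$ is an ordinal, each child $\sigma'$ has $\mathrm{rk}_S(\sigma')+1\le\mathrm{rk}_T(w(\sigma'))+1\le\mathrm{rk}_T(w(\sigma))$.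

(b) The point is that comparing ranks is a Hyp matter here. Let $Q(\sigma,\tau)$ say $\mathrm{rk}_S(\sigma)\le\mathrm{rk}_T(\tau)$. Then
$$Q(\sigma,\tau)\iff\text{for every child }\sigma'\text{ of }\sigma\text{ there is a child }\tau'\text{ of }\tau\text{ with }Q(\sigma',\tau'). \tag{3}$$
Indeed, let $Q(\sigma,\tau)$ hold and let $\sigma'$ be a child of $\sigma$. If $\mathrm{rk}_T(\tau)=\infty$, some child of $\tau$ has rank $\infty$. Otherwise $\mathrm{rk}_S(\sigma')<\mathrm{rk}_T(\tau)=\sup\{\mathrm{rk}_T(\tau')+1\}$, so $\mathrm{rk}_S(\sigma')\le\mathrm{rk}_T(\tau')$ for some $\tau'$. Conversely, if the right side holds and $\mathrm{rk}_T(\tau)<\infty$, then each $\mathrm{rk}_S(\sigma')+1\le\mathrm{rk}_T(\tau)$, so $\mathrm{rk}_S(\sigma)\le\mathrm{rk}_T(\tau)$. As $S$ is well-founded, $Q$ is the only relation on $S\times T$ satisfying (3), and satisfying (3) is an arithmetical property of a relation. So $Q$ is $\Delta^1_1$: $Q(\sigma,\tau)$ holds iff some (equivalently, every) solution of (3) contains $(\sigma,\tau)$. Now $Q(\emptyset,\emptyset)$ holds by hypothesis. Put $w(\emptyset)=\emptyset$, and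 let $w(\sigma^\frown i)$ be the least child $\tau'$ of $w(\sigma)$ with $Q(\sigma^\frown i,\tau')$; it exists since $Q(\sigma,w(\sigma))$ holds inductively. This $w$ is Hyp. $\square$

**A set that a given set cannot reach.** We let a $\Pi^0_1$ set consist of the evidence that it cannot be reached.

**Lemma 5.2.** There is a recursive $g$ such that $P_a\neq\emptyset$ implies $P_{g(a)}\ne\emptyset$ and $P_a\not\to P_{g(a)}$.

*Proof.* By (F7) let $P_{g(a)}=[B_{a,g(a)}]$, the set of infinite paths. If $P_a\to P_{g(a)}$, then by (2) the tree is well-founded, so $P_{g(a)}=\emptyset$, and a nonempty set has no map into $\emptyset$. So $P_a\not\to P_{g(a)}$; hence the tree is ill-founded, and $P_{g(a)}\neq\emptyset$. $\square$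

**Remark.** If $A\ne\emptyset$ is Hyp, it is the projection of a $\Pi^0_1$ set, so there is $a$ with $P_a\ne\emptyset$ and $P_a\to A$. Then $P_a\times C\not\to D$ implies $A\times C\not\to D$, by composing with $P_a\times C\to A\times C$. Likewise $P_a\not\to D$ implies $A\not\to D$. We use this often.

**Corollary 5.3.** There is a nonempty $\Pi^0_1$ set without Hyp points. Below every nonzero system there is a strictly smaller nonzero system.

*Proof.* If $P_a=\mathcal N$, then $\mathcal N\not\to P_{g(a)}$, so $P_{g(a)}$ has no Hyp point, because a Hyp point gives a constant Hyp map. Given $T\ne0$, take $a$ for $|T|$ as in the Remark and let $C=P_{g(a)}$. Then $0\neq T^C\preceq T$. If $T\preceq T^C$, its second coordinate is a Hyp map $|T|\to C$, contradicting $P_a\not\to C$. $\square$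

The corollary defeats the first idea that one would try. In the chain of Section 1, $\mathrm{Id}_2$ is definable as the least degree above the bottom, and each $\mathrm{Id}_{k+1}$ as the successor of $\mathrm{Id}_k$. In the full order no nonzero element is minimal, so there is no atom to count with, and the numbers have to be found in another way. Two finer fixed points will help.

**Lemma 5.4.** There is a recursive $h$ such that if $P_a\not\to P_c$, then for $U=P_{h(a,c,n)}$: (i) $P_c\to U$; (ii) if $n\in\mathcal O$, then $U$ has a Hyp member; (iii) if $n\notin\mathcal O$, then $P_a\not\to U$.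

*Proof.* We put into $U$ a copy of $P_c$, for (i), together with the comparisons of the question "$n\in\mathcal O$?" with the question "$P_a\to U$?". By (F7) let $h=h(a,c,n)$ satisfy
$$P_h=\{0^\frown x:x\in P_c\}\cup\{1^\frown w:w\text{ codes an lpm map }\Lambda_n\to B_{a,h}\}.$$
Then (i) is clear. Let $B=B_{a,h}$.

(ii) Let $\Lambda_n$ be well-founded. If $\mathrm{rk}\,\Lambda_n\le\mathrm{rk}\,B$, Fact 5.1(b) gives a Hyp member of $P_h$. Otherwise $\mathrm{rk}\,B<\mathrm{rk}\,\Lambda_n$, so $B$ is well-founded and $P_a\to P_h$ by (2). By Fact 5.1(a) there is no lpm map $\Lambda_n\to B$, so $P_h=0^\frown P_c$, and $P_a\to P_c$, a contradiction.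

(iii) Let $\Lambda_n$ be ill-founded and suppose $P_a\to P_h$. Then $B$ is well-founded, so there is no lpm map $\Lambda_n\to B$, $P_h=0^\frown P_c$, and $P_a\to P_c$, a contradiction. $\square$

**Two mutually unreachable sets.** We next want $C_1,C_2$ with no map either way, even with help from $P_a$. The naive double fixed point is $P_{c_2}=[Y]$, $P_{c_1}=[Y']$ with $Y=B_{a\otimes c_1,c_2}$ and $Y'=B_{a\otimes c_2,c_1}$. It does not work as before: the outcome that both sets are empty is consistent, since then both arrows hold and both trees are well-founded. Adding a fixed nonempty part $0^\frown P^*$ to both sets does not exclude the analogous outcome: if both trees are well-founded, both sets equal $0^\frown P^*$, and again both arrows hold. What is missing is a way to break the symmetry when the trees are well-founded. Comparing their ranks does this: whichever tree has smaller rank, one of the two sets should acquire a Hyp member while the other collapses to $0^\frown P^*$.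

**Lemma 5.5.** If $P_a\neq\emptyset$, there are nonempty $\Pi^0_1$ sets $C_1,C_2$ with $P_a\times C_1\not\to C_2$ and $P_a\times C_2\not\to C_1$.

*Proof.* Let $P^*=P_{g(a)}$. By the double form of (F7) choose $c_1,c_2$ such that, with $Y=B_{a\otimes c_1,c_2}$, $Y'=B_{a\otimes c_2,c_1}$ and $Y_{\langle j\rangle}=\{\tau:j^\frown\tau\in Y\}$,
$$P_{c_1}=0^\frown P^*\cup\{1^\frown w:w\text{ codes an lpm map }Y\to Y'\},$$
$$P_{c_2}=0^\frown P^*\cup\{1^\frown j^\frown w:\langle j\rangle\in Y,\ w\text{ codes an lpm map }Y'\to Y_{\langle j\rangle}\}.$$
(A map $Y'\to Y_{\langle j\rangle}$ for some $j$ is evidence that $\mathrm{rk}\,Y'<\mathrm{rk}\,Y$ when $Y$ is well-founded.) Both sets are nonempty by Lemma 5.2. By (2) the claim, with $C_i=P_{c_i}$, is that $Y$ and $Y'$ are both ill-founded. Suppose not.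

**Case I: $\mathrm{rk}\,Y\le\mathrm{rk}\,Y'$.** Then $Y$ is well-founded, since otherwise both ranks are $\infty$. So $P_a\times P_{c_1}\to P_{c_2}$. By Fact 5.1(b), $P_{c_1}$ has a Hyp member; inserting it gives $P_a\to P_{c_2}$. An lpm map $Y'\to Y_{\langle j\rangle}$ would give $\mathrm{rk}\,Y'\le\mathrm{rk}\,Y_{\langle j\rangle}<\mathrm{rk}\,Y\leq\mathrm{rk}\,Y'$, so there is none, and $P_{c_2}=0^\frown P^*$. Hence $P_a\to P^*$, contradicting Lemma 5.2.

**Case II: $\mathrm{rk}\,Y'<\mathrm{rk}\,Y$.** Then $Y'$ is well-founded, so $P_a\times P_{c_2}\to P_{c_1}$. Some $\langle j\rangle\in Y$ has $\mathrm{rk}\,Y'\le\mathrm{rk}\,Y_{\langle j\rangle}$: if $\mathrm{rk}\,Y=\infty$ take $\langle j\rangle$ on an infinite path, otherwise use the definition of $\mathrm{rk}\,Y$ as a supremum. By Fact 5.1(b), $P_{c_2}$ has a Hyp member, so $P_a\to P_{c_1}$. By Fact 5.1(a) there is no lpm map $Y\to Y'$, so $P_{c_1}=0^\frown P^*$ and $P_a\to P^*$, contradicting Lemma 5.2. $\square$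

## 6. Connected systems

Without atoms, we look for a system $p$ whose copies can be counted although there is much below $p$. The property needed is that $p$ does not split.

**Definition (connected).** A system $p\neq0$ is *connected* if there are no nonzero $T_1,T_2$ with $T_1\oplus T_2\preceq p$.

For example, $\mathbf 1$ and every $\langle A\rangle\neq0$ are connected, since $T_1\oplus T_2$ has at least two classes; $2\cdot\mathbf 1$ is not. Every nonzero $q\preceq p$ is connected if $p$ is. Two consequences carry the whole counting argument.

* **(a)** If $q$ is connected and $f:q\to\bigoplus_iT_i$ is a reduction (the sum may be internal, into invariant pieces), then $f$ maps $q$ into a single $T_i$. For if the invariant pieces $q|f^{-1}(T_i)$ and $q|f^{-1}(T_j)$ were nonzero for some $i\ne j$, their sum would be $\preceq q$.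
* **(b)** If $T$ is connected and $r$ is a reduction of $\bigoplus_jq_j$ to a system having $T$ as a Hyp invariant piece, then $r$ maps points of at most one $q_j$ into $T$. For if $q_j|r^{-1}(T)$ and $q_{j'}|r^{-1}(T)$ were nonzero for some $j\neq j'$, then $r$ would reduce their sum to $T$.

In particular, for connected $p$: $k\cdot p\le l\cdot p\iff k\le l$ (by (a) each copy on the left goes into one copy on the right, and by (b) different copies go into different ones), and hence $k\cdot p<\omega\cdot p$.

**Lemma 6.1.** Let $p$ be connected and $E\le\omega\cdot p$. Let $E$ be the internal sum of $E_i\preceq p$ $(i\in\omega)$, uniformly Hyp, and $I=\{i:p\preceq E_i\}$. Then $n\cdot p\le E\iff|I|\ge n$, and $\omega\cdot p\le E\iff I$ is infinite. If $E<\omega\cdot p$, then $k=|I|$ is finite, and $E\equiv k\cdot p\oplus X$ with $X=\bigoplus_{i\notin I}E_i$ and $p\not\leq X$.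

*Proof.* **Step 1: finite multiples.** If $|I|\ge n$, then clearly $n\cdot p\le E$. If $n\cdot p\le E$, then by (a) each copy of $p$ goes into a single $E_i$, so $i\in I$. A nonzero $E_i\preceq p$ is connected, so by (b) different copies go into different $E_i$. So $|I|\ge n$.

**Step 2: infinite multiples; choosing infinitely many reductions in a Hyp way.** If $\omega\cdot p\le E$, then $I$ is infinite by Step 1. Let $I$ be infinite. Write $p=(Z,R)$, $E_i=(W_i,Q_i)$. Consider the set of $(n,s)$ such that $s$ codes $((i_1,e_1),\dots,(i_n,e_n))$ with distinct $i_j$, each $e_j\in\mathrm{FCod}$, and each $F_{e_j}$ restricted to $Z$ a reduction of $p$ to $E_{i_j}$. The last condition reads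
$$\forall z,z',y,y'\,\big[z,z'\in Z\wedge y=F_{e_j}(z)\wedge y'=F_{e_j}(z')\to y\in W_{i_j}\wedge(zRz'\leftrightarrow yQ_{i_j}y')\big],$$
so the set is $\Pi^1_1$, and every $n$ has such an $s$. By (F2) choose $s_n$ in a Hyp way. Now choose successively from $s_n$ the first pair whose index was not used before; it exists, as $s_n$ has $n$ distinct indices and only $n-1$ were used. This gives a Hyp sequence of distinct indices with codes of reductions, so $\omega\cdot p\preceq E$.

**Step 3: the case $E<\omega\cdot p$.** By Step 2, $I$ is finite. Since $E_i\equiv p$ for $i\in I$, $E\equiv k\cdot p\oplus X$. If $p\le X$, then (a) would give $p\preceq E_i$ for some $i\notin I$. $\square$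

## 7. A first order test for connectedness

Connectedness is defined with $\oplus$, and our language has only $\le$. One would like to read $\oplus$ as the join. That fails at once: $\mathbf 1$ is the join of $\mathbf 1$ and $\mathbf 1$, while $\mathbf 1\oplus\mathbf 1\not\leq\mathbf 1$. So we need a property of the order that forces connectedness.

Fix an admissible $\mathcal I$. From now on quantifiers range over $\mathcal I$. The degree $0$ is in $\mathcal I$ and is definable as the least element. Consider the first order properties

* $\mathrm{COMP}(p)$: any two nonzero $x,y\le p$ have a nonzero common lower bound.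
* $\mathrm J(p)$: $\forall x,y\le p\ \exists g\ge x,y\ \forall t\,(t\le p\wedge t\le g\to t\le x\vee t\le y)$.

$\mathrm J(p)$ says that $x$ and $y$ have an upper bound below which no new element $\le p$ appears. If $p$ is connected, then $g=x\oplus y\in\mathcal I$ is such a bound: by (a), a nonzero $t\le p$ with $t\le x\oplus y$ is $\le x$ or $\le y$. So $\mathrm J$ is necessary.

Let us see it fail for $p=2\cdot\mathbf 1$. Take $C_1,C_2$ from Lemma 5.5 for some $P_a\neq\emptyset$; in particular $C_2\not\to C_1$. Let $x=\langle C_1\rangle\oplus\langle C_1\rangle$ and $y=\langle C_2\rangle$, both $\le2\cdot\mathbf 1$. Let $g$ be any upper bound. The two summands of $x$ go to different classes of $g$, so at least one of them goes to a class different from that of $y$. Hence $t=\langle C_1\rangle\oplus\langle C_2\rangle\le g$, and $t\le2\cdot\mathbf 1$. But $t\le x$ would give $C_2\to C_1$, and $t\le y$ is impossible since $t$ has two classes. In general $y$ has many classes and may be spread over the image of both summands of $x$. Then we cut $y$ along an invariant Hyp set.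

**Proposition 7.1.** If $p\ne0$, $\mathrm{COMP}(p)$ and $\mathrm J(p)$, then $p$ is connected. Moreover $\mathrm{COMP}(\mathbf 1)$ and $\mathrm J(\mathbf 1)$ hold.

*Proof.* **Step 1: find two equal summands.** Suppose $T_1\oplus T_2\preceq p$ with $T_1,T_2$ nonzero. By COMP there is a nonzero $T\preceq T_1,T_2$; then $T\oplus T\preceq p$.

**Step 2: set up the test elements.** Let $A=|T|$, choose $a$ with $P_a\neq\emptyset$, $P_a\to A$, and take $C_1,C_2$ from Lemma 5.5. So $A\times C_1\not\to C_2$ and $A\times C_2\not\to C_1$. Let $x=x_1\oplus x_2$ with $x_1,x_2$ copies of $T^{C_1}$, and $y=T^{C_2}$. Both are $\preceq T\oplus T\preceq p$. Let $g=(W,Q)$ be as in $\mathrm J(p)$, with reductions $r_1:x\to g$ and $r_2:y\to g$.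

**Step 3: cut $y$.** The images $r_1[x_1]$ and $r_1[x_2]$ are $\Sigma^1_1$, and no point of the first is $Q$-related to a point of the second. By Lemma 4.2 there is a Hyp invariant $V$ with $r_1[x_1]\subseteq V$ and $r_1[x_2]\cap V=\emptyset$. Let $y'=y|r_2^{-1}(V)$ and $y''=y|r_2^{-1}(W\setminus V)$. Put $t_1=x_1\oplus y''$ and $t_2=x_2\oplus y'$. Combining $r_1$ and $r_2$ gives $t_1,t_2\preceq g$, since in each case one summand goes into $V$ and the other into $W\setminus V$. Also $t_1,t_2\preceq T\oplus T\preceq p$.

**Step 4: contradiction.** By $\mathrm J(p)$ each $t_i$ is $\le x$ or $\le y$. If $t_i\le y$, then $T^{C_1}\preceq T^{C_2}$, and (1) gives $A\times C_1\to C_2$, a contradiction. Hence $t_1,t_2\le x$, and the second coordinate of the reductions gives $|y''|\to C_1$ and $|y'|\to C_1$. As $A\times C_2$ is the disjoint union of the Hyp sets $|y'|$ and $|y''|$, we get $A\times C_2\to C_1$, a contradiction.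

**Step 5: the case of $\mathbf 1$.** Elements $\le\mathbf 1$ have the form $\langle A\rangle$. If $\langle A\rangle,\langle B\rangle$ are nonzero, $\langle A\times B\rangle$ is a nonzero common lower bound. For $\mathrm J(\mathbf 1)$ take $g=\langle A\rangle\oplus\langle B\rangle\in\mathcal I$: a system with at most one class that is reducible to $g$ is reducible to one of the two summands. $\square$

## 8. Pure elements: the multiples of $p$

Let $p\in\mathcal I$ be connected. The numbers will be the multiples $k\cdot p$. By Lemma 6.1, an $E$ with $p\le E<\omega\cdot p$ has the form $k\cdot p\oplus X$ with $p\not\leq X$, where $X$ may be nonzero junk. How can the order see that $X$ is negligible? If it is not, then $k\cdot p$ together with enough copies of $X$ (none of which contributes a copy of $p$) forces every common upper bound to be above $E$, although $E\not\leq k\cdot p$. Excluding this is the following notion. For $p\in\mathcal I$ and $v\in\mathcal I\cup\{\infty\}$ ($\infty$ means no bound) let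
$$\mathrm{Pu}^v_p(E):\ p\le E\le v\wedge\forall F,M\le v\,\big[\big(p\not\leq F\wedge\forall G\le v\,(F\le G\wedge M\le G\to E\le G)\big)\to E\le M\big].$$

For example, let $p=\mathbf 1$ and $E=\mathbf 1\oplus\langle A\rangle$ with $A\ne\emptyset$ Hyp without Hyp points. Take $M=\mathbf 1$, $F=\langle A\rangle\oplus\langle A\rangle$. If $G\ge F,M$, the class of $G$ hit by $M$ is hit by at most one of the two copies of $\langle A\rangle$, so $E\le G$. But $E\not\leq\mathbf 1$, as $E$ has two classes. So $E$ is not pure, for any $v\ge\omega\cdot\mathbf 1$ and for $v=\infty$.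

We would like to bound everything by $v=\omega\cdot p$, so we must also describe $\omega\cdot p$, at least approximately. Let
$$C_p(u):\ \forall t\le u\,(t\ne0\to\exists z\neq0\,(z\le t\wedge z\le p)),$$
$$\Theta_p(u):\ C_p(u)\wedge p<u\wedge\forall F\,\big(\mathrm{Pu}^\infty_p(F)\wedge F<u\to\exists F'(\mathrm{Pu}^\infty_p(F')\wedge F'<u\wedge F'\not\leq F)\big).$$
So $\Theta_p(u)$ says that everything nonzero below $u$ is compatible with $p$, that $p<u$, and that among the pure elements strictly below $u$ none is largest.

**Lemma 8.1.** Let $p\in\mathcal I$ be connected.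

(i) $\mathrm{Pu}^\infty_p(k\cdot p)$ for all $k\ge1$.

(ii) $\{E<\omega\cdot p:\mathrm{Pu}^{\omega\cdot p}_p(E)\}=\{k\cdot p:k\ge1\}$.

(iii) $\Theta_p(\omega\cdot p)$.

*Proof.* (i) Let $F,M$ satisfy the hypothesis in the definition for $E=k\cdot p$. Taking $G=F\oplus M\in\mathcal I$, we get $k\cdot p\preceq F\oplus M$. By (a) each copy of $p$ goes into $F$ or into $M$. None goes into $F$, as $p\not\leq F$. So $k\cdot p\preceq M$.

(ii) **Step 1: multiples are pure.** Argue as in (i), since $F,M\le\omega\cdot p$ implies $F\oplus M\le\omega\cdot p\oplus\omega\cdot p\equiv\omega\cdot p$; and $k\cdot p<\omega\cdot p$.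

**Step 2: pure elements are multiples.** Let $E<\omega\cdot p$ with $\mathrm{Pu}^{\omega\cdot p}_p(E)$. By Lemma 6.1 and $p\le E$, $E\equiv k\cdot p\oplus X$ with $1\le k<\omega$, $p\not\leq X$. Let $M=k\cdot p$ and $F=(k+1)\cdot X\le\omega\cdot p$; by (a), $p\not\leq F$. We claim that every $G\le\omega\cdot p$ with $M,F\le G$ satisfies $E\le G$. Let $r_1:M\to G$ and $r_2:F\to G$ be reductions, and let $G$ be the internal sum of $G_j\preceq p$. By (a) and (b) the copies of $p$ in $k\cdot p$ go under $r_1$ into pieces $G_{j_1},\dots,G_{j_k}$ with distinct indices. These pieces are connected, so by (b) $r_2$ maps points of at most one of the $k+1$ copies of $X$ into $G_{j_l}$, for each $l$. So some copy of $X$ is mapped by $r_2$ outside $\bigcup_lG_{j_l}$. Combined with $r_1$ this gives $E\equiv k\cdot p\oplus X\preceq G$. By $\mathrm{Pu}^{\omega\cdot p}_p(E)$ we get $E\le M=k\cdot p$, so $E\equiv k\cdot p$.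

(iii) A nonzero $t\preceq\omega\cdot p$ has a nonzero invariant piece $\preceq p$, so $C_p(\omega\cdot p)$ holds. Clearly $p<\omega\cdot p$. If $\mathrm{Pu}^\infty_p(F)$ and $F<\omega\cdot p$, then by Lemma 6.1 there is a maximal $k<\omega$ with $k\cdot p\le F$; take $F'=(k+1)\cdot p$, which is pure by (i). $\square$

## 9. Recognizing $\omega\cdot\mathbf 1$, and the condition on the parameter

By 8.1(ii) the multiples of $p$ are definable from $p$ and $\omega\cdot p$. We have no formula that singles out $\omega\cdot p$: we know that $\Theta_p(\omega\cdot p)$ holds, but other $u$ might satisfy $\Theta_p$. The way out is not to insist on defining a particular $p$. We ask of $p$ that *all* $u$ with $\Theta_p(u)$ give the same set of numbers; since $\omega\cdot p$ is one of these $u$, the set is then the right one. It remains to see that some $p$ passes, and $p=\mathbf 1$ does: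

**Lemma 9.1.** $\Theta_{\mathbf 1}(u)\iff u=\omega\cdot\mathbf 1$ (as degrees).

*Proof.* $\mathbf 1$ is connected, so ($\Leftarrow$) is 8.1(iii).

**Step 1: $C_{\mathbf 1}(u)$ implies $u\le\omega\cdot\mathbf 1$.** We show first that all classes of $u=(Z,R)$ are Hyp sets, and then number them in a Hyp way. Let $P(x,n)$ say: $x\in Z$, $n\in\mathrm{Cod}$, $D_n=[x]_R$. By (F1), $P$ is $\Pi^1_1$. Suppose the $\Sigma^1_1$ set $Z'=\{x\in Z:\forall n\,\neg P(x,n)\}$ is nonempty. It is the projection of a Hyp set $B$; let $t\preceq u$ be $B$ with the relation pulled back by the projection. By $C_{\mathbf 1}(u)$ there is $\langle D\rangle\preceq t$ with $D\neq\emptyset$. Composing with the projection, we get a Hyp $f:D\to Z'$ with range in one $R$-class $K$. Since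
$$K=\{y\in Z:\exists d\in D\;yRf(d)\}=\{y\in Z:\forall d\in D\;yRf(d)\},$$
$K$ is $\Sigma^1_1$ and $\Pi^1_1$, so Hyp. If $n$ is a code of $K$, then $P(f(d),n)$ holds for $d\in D$, contradicting $f(d)\in Z'$. (No Hyp point in $K$ was needed: the nonempty set $D$ does its work.) So $Z'=\emptyset$.

Now (F2) gives a Hyp $\nu:Z\to\omega$ with $D_{\nu(x)}=[x]_R$. Related points may get different codes, so we pass to least codes in a suitable set. The $\Sigma^1_1$ set $\nu[Z]$ is contained in the $\Pi^1_1$ set of all $m\in\mathrm{Cod}$ such that $D_m\subseteq Z$ is $R$-invariant and any two of its members are $R$-related. By (F3) there is a Hyp set $M'$ between them. Let $c(x)=\min\{m\in M':x\in D_m\}$ for $x\in Z$; this is defined, since $\nu(x)\in M'$, and $c$ is Hyp since $M'\subseteq\mathrm{Cod}$. If $c(x)=c(y)=m$, then $x,y\in D_m$, so $xRy$. If $xRy$, then $x$ and $y$ lie in the same $D_m$, $m\in M'$, by invariance, so $c(x)=c(y)$. So $u\preceq(\omega,=)\equiv\omega\cdot\mathbf 1$.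

**Step 2: if $E<\omega\cdot\mathbf 1$ and $\mathrm{Pu}^\infty_{\mathbf 1}(E)$, then $E\equiv k\cdot\mathbf 1$ for some $k\ge1$.** This is the analogue of 8.1(ii) when $G$ is unbounded. By Lemma 6.1, $E\equiv k\cdot\mathbf 1\oplus X$, $1\le k<\omega$, $\mathbf 1\not\leq X$. Let $M=k\cdot\mathbf 1$ and $F=(k+1)\cdot X\in\mathcal I$; by (a), $\mathbf 1\not\leq F$. If $G\ge M,F$, the image of $M$ gives $k$ distinct classes of $G$ with Hyp points. These classes are Hyp sets. Each meets the image of at most one of the $k+1$ copies of $X$, since points of different copies are inequivalent. So some copy of $X$ is mapped off these classes, and $E\le G$. By $\mathrm{Pu}^\infty_{\mathbf 1}(E)$, $E\le k\cdot\mathbf 1$, so $E\equiv k\cdot\mathbf 1$.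

**Step 3: conclusion.** Let $\Theta_{\mathbf 1}(u)$. By Step 1, $u\le\omega\cdot\mathbf 1$. Suppose $u<\omega\cdot\mathbf 1$. By Lemma 6.1 only finitely many $j$ have $j\cdot\mathbf 1\le u$, and $\mathbf 1<u$; let $j_0\ge1$ be maximal with $j_0\cdot\mathbf 1<u$. By Step 2 every $F'<u$ with $\mathrm{Pu}^\infty_{\mathbf 1}(F')$ is some $k\cdot\mathbf 1$ with $k\le j_0$, so $F'\le F:=j_0\cdot\mathbf 1$. But $F<u$ and $\mathrm{Pu}^\infty_{\mathbf 1}(F)$ holds by 8.1(i). This contradicts $\Theta_{\mathbf 1}(u)$. $\square$

**Definition (good parameters, numbers).** Let $\theta(p)$ be the conjunction of $p\neq0$, $\mathrm{COMP}(p)$, $\mathrm J(p)$ and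
$$\forall u,u'\,\forall E\,\big[\Theta_p(u)\wedge\Theta_p(u')\to\big((E<u\wedge\mathrm{Pu}^u_p(E))\leftrightarrow(E<u'\wedge\mathrm{Pu}^{u'}_p(E))\big)\big],$$
and let $\mathrm{Num}_p(E)$ be $\exists u\,(\Theta_p(u)\wedge E<u\wedge\mathrm{Pu}^u_p(E))$.

**Corollary 9.2.** $\theta(\mathbf 1)$ holds. If $\theta(p)$, then $p$ is connected and $\mathrm{Num}_p=\{k\cdot p:k\ge1\}$; so $(\mathrm{Num}_p,\le)\cong(\{1,2,3,\dots\},\le)$ via $k\cdot p\mapsto k$.

*Proof.* $\theta(\mathbf 1)$ holds by Proposition 7.1, and because by Lemma 9.1 only one $u$ satisfies $\Theta_{\mathbf 1}$. If $\theta(p)$, then $p$ is connected by Proposition 7.1. By 8.1(iii) $\omega\cdot p$ satisfies $\Theta_p$, so by the last clause of $\theta(p)$ every $u$ with $\Theta_p(u)$ yields the same set as $\omega\cdot p$, which is $\{k\cdot p:k\ge1\}$ by 8.1(ii). The order is as stated since $k\cdot p\le l\cdot p$ iff $k\le l$. $\square$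

## 10. Addition and multiplication from a decreasing chain

Fix $p$ with $\theta(p)$, and write $k$ for $k\cdot p\in\mathrm{Num}_p$. As $(\mathrm{Num}_p,\le)$ is a copy of the positive integers, the number $1$ and the successor function are definable. For $+$ and $\cdot$ we use that a single $E$ can contain different numbers of copies of different $x\le p$.

**Step 1: define multiples of any $x\le p$.** For $x\le p$, *$k\cdot x$ is the largest $t\le k\cdot p$ such that $\forall s\,(s\le t\wedge s\le p\to s\le x)$*. First, $k\cdot x$ has this property: a nonzero $s\le p$ is connected, so if $s\le k\cdot x$, then $s\le x$ by (a). Second, if $t\preceq k\cdot p$ has the property, then $t$ is the internal sum of $k$ pieces that are $\le t$ and $\le p$, hence $\le x$; so $t\le k\cdot x$. Therefore the following is first order definable from $p$, for $0\neq x\le p$ and $k\ge1$: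
$$c_E(x)=k\ :\iff\ k\cdot x\le E\wedge(k+1)\cdot x\not\leq E.$$

**Step 2: compute $c_E$ for sums.** Let $E=\bigoplus_nm_n\cdot x_n$ be a uniformly Hyp sum such that the $x_n\le p$ via a uniformly Hyp sequence of reductions. Then $E\le\omega\cdot p$, so $E\in\mathcal I$, and for $0\neq x\le p$ and $k\ge1$
$$k\cdot x\le E\iff k\le\sum\{m_n:x\le x_n\}. \tag{4}$$
If the right side holds, put the copies of $x$ into $k$ different copies of suitable $x_n$. Conversely, by (a) each copy of $x$ goes into a single copy of some $x_n$, with $x\le x_n$; by (b) different copies of $x$ go into different ones, as a nonzero $x_n\le p$ is connected.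

**Step 3: a strictly decreasing chain below $p$.** Let $A=|p|$ and choose $a$ with $P_a\neq\emptyset$, $P_a\to A$. Let $P_{d_0}=\mathcal N$, $c_{n+1}=g(a\otimes d_n)$, $d_{n+1}=d_n\otimes c_{n+1}$, with $g$ from Lemma 5.2. These are recursive sequences. By Lemma 5.2 and induction all $P_{d_n},P_{c_{n+1}}$ are nonempty and
$$P_a\times P_{d_n}\not\to P_{c_{n+1}}. \tag{5}$$
Let $x_n=p^{P_{d_n}}$. Then $x_0\equiv p$, as $\mathcal N$ has Hyp points, and $x_0\ge x_1\ge\cdots$ by projection from $P_{d_{n+1}}=P_{d_n}\times P_{c_{n+1}}$ to $P_{d_n}$. If $x_n\le x_{n+1}$, then (1) would give $A\times P_{d_n}\to P_{d_{n+1}}\to P_{c_{n+1}}$, hence $P_a\times P_{d_n}\to P_{c_{n+1}}$, contradicting (5). So the chain is strictly decreasing. The projections reduce all $x_n$ to $p$ uniformly.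

**Step 4: code a relation between numbers by two elements.** For $E,E'$ let
$$\rho_{E,E'}=\{(k,l):\exists x\,(0\ne x\le p\wedge c_E(x)=k\wedge c_{E'}(x)=l)\}.$$
Let $M,M'$ be strictly increasing recursive sequences of positive integers with differences $m_0=M_0$, $m_j=M_j-M_{j-1}$, and similarly $m'_j$. For $E=\bigoplus m_n\cdot x_n$ and $E'=\bigoplus m'_n\cdot x_n$ we claim
$$\rho_{E,E'}=\{(M_j,M'_j):j\in\omega\}.$$
Let $0\neq x\le p\equiv x_0$. Either $x\le x_n$ for all $n$; then by (4) $k\cdot x\le E$ for all $k$, and $c_E(x)$ is never a number. Or there is a unique $j$ with $x\le x_j$, $x\not\leq x_{j+1}$; then by (4) $c_E(x)=m_0+\dots+m_j=M_j$ and $c_{E'}(x)=M'_j$. And $x=x_j$ realizes $j$, because the chain is strictly decreasing.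

**Step 5: define the operations.** For positive integers:

* $a+b=c$ iff there are $E,E'$ such that $\rho=\rho_{E,E'}$ is single valued, $\rho(1,a+1)$, $\forall u,v\,(\rho(u,v)\to\rho(u+1,v+1))$, and $\rho(b,c)$.
* $a\cdot b=c$ iff there are $E,E'$ such that $\rho=\rho_{E,E'}$ is single valued, $\rho(1,a)$, $\forall u,v\,(\rho(u,v)\to\rho(u+1,v+a))$, and $\rho(b,c)$.

The right sides use only the successor, and in the second case the addition just defined. For "if", genuine induction on $u$ gives $\rho(u,a+u)$, respectively $\rho(u,a\cdot u)$, for all $u\ge1$; here it matters that $\mathrm{Num}_p$ really is the set of positive integers. Single-valuedness and $\rho(b,c)$ then give the value of $c$. For "only if", use Step 4 with $M_j=j+1$ and $M'_j=a+j+1$, respectively $M'_j=a(j+1)$. So $+$ and $\cdot$ on $\mathrm{Num}_p$ are defined from $p$ by formulas that are the same for all $p$ and all $\mathcal I$.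

## 11. Defining Kleene's $\mathcal O$

We keep $p$, $A$, $a$ and the chain $x_n$. First, sets of numbers are coded by pairs of elements: let $\Sigma_{E,E'}$ be the set of $k\ge1$ such that $\{y:0\neq y\le p,\ c_E(y)=k\}$ has a largest element $x$, and $c_{E'}(x)=k$. This is definable from $p,E,E'$.

**Lemma 11.1.** For suitable $E,E'$, $\Sigma_{E,E'}=\{n+1:n\in\mathcal O\}$.

*Proof.* **Step 1: $E$ names the members of the chain.** Let $E=\bigoplus_nx_n$. By (4), for $0\neq y\le p$, $c_E(y)=n+1$ iff $y\le x_n$ and $y\not\leq x_{n+1}$. The largest such $y$ is $x_n$.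

**Step 2: interpolate between $x_{n+1}$ and $x_n$, depending on whether $n\in\mathcal O$.** By (5), Lemma 5.4 applies to $a\otimes d_n$ and $c_{n+1}$. Let $U_n=P_{h(a\otimes d_n,\,c_{n+1},\,n)}$, $u_n=p^{P_{d_n}\times U_n}$, and $E'=\bigoplus_nu_n$. Projection gives $u_n\le x_n$, and $P_{c_{n+1}}\to U_n$ from 5.4(i) gives $x_{n+1}\le u_n$. If $n\in\mathcal O$, then $U_n$ has a Hyp member, so $x_n\le u_n$. If $n\notin\mathcal O$, then $x_n\le u_n$ would by (1) give $A\times P_{d_n}\to U_n$, hence $P_a\times P_{d_n}\to U_n$, contradicting 5.4(iii). So
$$x_{n+1}\le u_n\le x_n,\qquad x_n\le u_n\iff n\in\mathcal O.$$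

**Step 3: count.** For $m<n$: $x_n\le x_{m+1}\le u_m$. For $m>n$: $x_n\le u_m$ would give $x_n\le x_m\le x_{n+1}$, a contradiction. So the number of $m$ with $x_n\le u_m$ is $n+1$ if $n\in\mathcal O$ and $n$ otherwise. By (4), which applies since the projections reduce the $u_n$ to $p$ uniformly, this number is the largest $k\ge0$ with $k\cdot x_n\le E'$. So $c_{E'}(x_n)=n+1$ iff $n\in\mathcal O$. $\square$

Can we now define $\mathcal O$ as "the set $\Sigma_{E,E'}$"? Not directly, for $\Sigma_{E,E'}$ varies with the parameters. For instance, if $E=E'=\bigoplus_nx_n$, then $c_{E'}(x_n)=n+1$ for all $n$, and $\Sigma_{E,E'}$ is the set of all positive integers. We need a condition that no wrong parameters can spoil. Paths through trees provide one: a wrong $\Sigma$ can never compute a path through a well-founded tree. Let $\Phi_e$ be the $e$-th Turing functional.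

**Lemma 11.2.** $n\in\mathcal O$ iff for all $E,E'$ and all $e$, $\Phi_e^{\Sigma_{E,E'}}$ is not (total and) an infinite path through $\Lambda_n$.

*Proof.* If $n\in\mathcal O$, then $\Lambda_n$ has no infinite path at all. If $n\notin\mathcal O$, the set of nodes of $\Lambda_n$ lying on an infinite path is $\Sigma^1_1$, so it is recursive in the complete $\Pi^1_1$ set $\mathcal O$, and so is the leftmost path of $\Lambda_n$. By Lemma 11.1, $\mathcal O$ is recursive in some $\Sigma_{E,E'}$. $\square$

Since the $\Lambda_n$ are uniformly recursive, "$\Phi_e^\Sigma$ is total and an infinite path through $\Lambda_n$" is an arithmetical property of $(e,n,\Sigma)$. By Section 10, arithmetic with a predicate for $\Sigma_{E,E'}$ is available on $\mathrm{Num}_p$, uniformly in $p,E,E'$. So Lemma 11.2 defines $\mathcal O$ from $p$ by a formula that is the same for all $p$ and all $\mathcal I$.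

## 12. The translation, and the intervals $[0,E]$

*Proof of Theorem 4.3.* **Part (2).** Here the parameter is quantified away. For a sentence $\sigma$ in the language $(+,\cdot,\mathcal O)$ let $\sigma^p$ be its interpretation over $\mathrm{Num}_p$ by Sections 10 and 11, with the usual shift: $n\in\omega$ is represented by $n+1$, that is, by $(n+1)\cdot p$. Let
$$\sigma^*:=\exists p\,(\theta(p)\wedge\sigma^p).$$
For every $p\in\mathcal I$ with $\theta(p)$, $\sigma^p$ holds in $(\mathcal I,\le)$ iff $(\omega,+,\cdot,\mathcal O)\models\sigma$; so all good parameters agree. And there is one, since $\theta(\mathbf 1)$ holds by Corollary 9.2 and $\mathbf 1\in\mathcal I$. Hence $(\omega,+,\cdot,\mathcal O)\models\sigma\iff(\mathcal I,\le)\models\sigma^*$. The map $\sigma\mapsto\sigma^*$ is recursive, does not depend on $\mathcal I$, and can be taken injective by the remark in Section 3. By (F6), $\mathcal O^{(\omega)}\le_1\mathrm{Th}(\mathcal I,\le)$.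

**Part (1).** Apply (2) to the set of all degrees. Together with Proposition 3.1, the theory of the Hyp-degrees is 1-equivalent to $\mathrm{Th}(\omega,+,\cdot,\mathcal O)$, hence to $\mathcal O^{(\omega)}$, hence recursively isomorphic to it by Myhill's theorem.

**Part (3): the general statement.** Let $E\ge\mathrm{Id}_2$ and $\omega\cdot E\le E$. Then $[0,E]$ is admissible: it is downward closed and contains $\mathrm{Id}_2$, and for $F,M\le E$ we have $F\oplus M\le\omega\cdot E\le E$ and $\omega\cdot F\le\omega\cdot E\le E$. The lower bound is (2) and the upper bound is in Proposition 3.1.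

**Part (3): the examples.** In each of them $E\ge\mathrm{Id}_2$ is clear, since there are two inequivalent Hyp points. For $\omega\cdot E\le E$ we identify the system that belongs to $E$. A relation $E$ on a Hyp set $Z\subseteq\mathcal N$ with a Hyp point $o\in Z$ is bireducible with the relation on $\mathcal N$ obtained by adding $\mathcal N\setminus Z$ to the class of $o$: include $Z$ in $\mathcal N$ in one direction, and send $\mathcal N\setminus Z$ to $o$ in the other. So by Lemma 4.1, $E$ corresponds to the system $(Z\setminus[o]_E,E)$. We use this with $Z=\omega$ and $Z=2^\omega$.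

* $\mathrm{Id}_\omega$ corresponds to equality on $\omega\setminus\{0\}$, that is, to $(\omega,=)$, and $\omega\cdot(\omega,=)\preceq(\omega,=)$ by a recursive pairing function.
* $\mathrm{Id}_{\mathcal P(\omega)}$ corresponds to equality on $2^\omega\setminus\{0^\infty\}$, and the injection $(n,x)\mapsto0^n1^\frown x$, whose values are different from $0^\infty$, is a reduction of the sum of $\omega$ copies.
* $E_0$ corresponds to $E_0$ on the infinite subsets of $\omega$ (take $o=\emptyset$). Let $z_n=\{q_n^i:i\ge1\}$, where $q_n$ is the $n$-th prime. The map $(n,x)\mapsto x\oplus z_n$ (here $\oplus$ is the recursive join of sets) is a reduction of the sum of $\omega$ copies: the sets $z_n$ are infinite and pairwise different mod finite, so the images are infinite and different $n$ give inequivalent images; and for fixed $n$, $(x\oplus z_n)\,E_0\,(x'\oplus z_n)\iff x\,E_0\,x'$. $\square$
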